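# Compact stationary spacetimes that are not geodesically connected

## Straight lines on a Lorentzian torus

Take the torus $\mathbb R^2/\mathbb Z^2$ with coordinates $(x,t)$ and the metric $dx^2-dt^2$. The coefficients are constant, so the geodesics are the images of affine lines in $\mathbb R^2$. Can we join $p=(0,0)$ to $q=(\tfrac12,\tfrac13)$ by a geodesic? Certainly: the curve $\tau\mapsto(\tfrac12\tau,\tfrac13\tau)$, $0\le\tau\le1$, does it. So does $\tau\mapsto(\tfrac12\tau,\tfrac43\tau)$, since $\tfrac43\equiv\tfrac13$ modulo $1$. The first is spacelike and the second timelike. Any two points can be joined in the same way.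

A curved example with the same outcome is $S^3\times(\mathbb R/T\mathbb Z)$ with the product metric $\bar g-dt^2$, where $\bar g$ is the round metric. A pair (great circle arc, affine function of $\tau$) is a geodesic of a product, so any two points can be joined again.

In Riemannian geometry this would be no surprise: by the Hopf–Rinow theorem any two points of a compact connected Riemannian manifold are joined by a geodesic. For Lorentzian metrics the conclusion can fail even when every geodesic is defined for all time. Consider
$$\{v\in\mathbb R^3:\ -v_0^2+v_1^2+v_2^2=1\}$$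
with the metric induced from $\langle v,v'\rangle_1=-v_0v_0'+v_1v_1'+v_2v_2'$. The geodesic from a point $p$ with initial velocity $\xi$ is
$$\cos(k\tau)\,p+\tfrac{\sin (k\tau)}{k}\,\xi,\qquad p+\tau\xi,\qquad \cosh(k\tau)\,p+\tfrac{\sinh (k\tau)}{k}\,\xi,$$
according to whether $\langle\xi,\xi\rangle_1$ equals $k^2$, $0$ or $-k^2$ with $k>0$. Indeed, each curve stays on the surface, and its second derivative is a multiple of the position vector, which is normal to the surface. Along these curves $\langle p,\gamma(\tau)\rangle_1$ equals $\cos(k\tau)$, $1$ or $\cosh(k\tau)$, so it is never less than $-1$. Hence $p=(0,1,0)$ is not joined to $q=(\sinh a,-\cosh a,0)$ for $a\ne0$, since $\langle p,q\rangle_1=-\cosh a<-1$.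

This surface is not compact. The torus and the product $S^3\times(\mathbb R/T\mathbb Z)$ are compact, and their metrics do not change under translation in the timelike direction $\partial_t$. Are compactness and such a symmetry together enough to force any two points to be joined?

## Stationary spacetimes and geodesic connectedness

Everything is smooth, and $\dim M\ge2$.

**Definition.** A *spacetime* is a connected, time-oriented Lorentzian manifold $(M,g)$ without boundary. It is *stationary* if it admits a timelike Killing vector field, that is, a Killing field $K$ with $g(K,K)<0$ everywhere. A *compact stationary spacetime* is a stationary spacetime whose manifold $M$ is compact. The spacetime is *geodesically connected* if any two of its points can be joined by a geodesic.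

Geodesics of any causal character are allowed, including constant ones, and we parametrize them affinely on $[0,1]$. If a Lorentzian manifold has a timelike vector field $K$, then $K$ itself defines a time orientation, so in examples there is nothing further to check. The flat torus above is a compact stationary spacetime with $K=\partial_t$.

Candela and Sánchez, in "Geodesics in semi-Riemannian Manifolds: Geometric Properties and Variational Tools" (arXiv:math/0610144, 2006), write: "as far as we know, it is not known if a compact stationary spacetime must be geodesically connected." We prove that it need not be. The counterexample lives on $S^3\times S^1$, which we just saw in its harmless product form; the metric will be twisted. We also show that the statement is true in dimension $2$ and false in every dimension $n\ge4$. These notes do not settle the case $n=3$.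

## Killing fields and conserved momenta

A vector field $Y$ is *Killing* if its flow acts by local isometries; equivalently, $\langle V,W\rangle\mapsto g(\nabla_VY,W)$ is skew-symmetric in $V,W$. The one textbook fact we need is the following.

**Conservation law.** If $Y$ is Killing and $\gamma$ is a geodesic, then $g(\gamma',Y)$ is constant along $\gamma$.

Indeed, $\frac{d}{d\tau}g(\gamma',Y)=g(\nabla_{\gamma'}\gamma',Y)+g(\gamma',\nabla_{\gamma'}Y)$. The first term vanishes because $\gamma$ is a geodesic, the second by skew-symmetry.

Here is a small example to keep in mind. In the Euclidean plane the rotation field $Y=-y\,\partial_x+x\,\partial_y$ is Killing, and its conserved quantity is the angular momentum $xy'-yx'$. The field vanishes at the origin. So a straight line through the origin has angular momentum $0$ at that moment, hence at all times. In general: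
$$\text{if a geodesic } \gamma \text{ passes through a zero of the Killing field } Y,\text{ then } g(\gamma',Y)=0 \text{ along all of }\gamma. \tag{1}$$

## Dimension two: minimizing after eliminating time

The natural first approach is to look for geodesics as critical points of the energy. The Lorentzian energy is unbounded in both directions, but the conserved momentum of $K$ lets us solve for $t$ and leaves a functional of the spatial part alone. In dimension two this works.

**Theorem 1.** Every compact stationary spacetime of dimension $2$ is geodesically connected.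

*Proof.* Let $\tilde M$ be the universal cover of $M$ with the lifted metric, still called $g$. Let $K$ be the lifted timelike Killing field and put $\beta=-g(K,K)>0$. The projection $\tilde M\to M$ is a surjective local isometry, so geodesics project to geodesics. It therefore suffices to show that $\tilde M$ is geodesically connected.

**Step 1.** We construct a unit field $E$ that is orthogonal to $K$ and commutes with it; the two fields will provide coordinates. As $K$ is timelike and $\dim M=2$, the bundle $K^\perp$ is a spacelike line bundle. Its unit vectors form a two-sheeted covering of $\tilde M$. Since $\tilde M$ is simply connected, this covering is trivial, and $K^\perp$ has a global smooth unit section $E$. The flow $\Phi_s$ of $K$ is complete, because it is the lift of a flow on a compact manifold. It consists of isometries that preserve $K$, so it preserves $K^\perp$ and unit length. Hence $d\Phi_s(E)=\epsilon E$, where $\epsilon=\pm1$ depends continuously on $s$ and on the point. At $s=0$ we have $\epsilon=1$, so $\epsilon=1$ always. Thus $d\Phi_s(E)=E$ for all $s$, that is, $[K,E]=0$.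

**Step 2.** We check that $E$ is complete, so that $K$ and $E$ generate a global action. Consider $g_R=g+2\beta^{-1}g(K,\cdot)^2$. It equals $g$ on $K^\perp$, the fields $K$ and $E$ are $g_R$-orthogonal, and $g_R(K,K)=-\beta+2\beta=\beta>0$. So $g_R$ is Riemannian. It is the lift of the metric given by the same formula on the compact manifold $M$, so it is complete. Since $g_R(E,E)=1$, an integral curve of $E$ has finite $g_R$-length over any bounded time interval. It stays in a compact set there and can be continued. So $E$ is complete.

**Step 3.** We turn the two flows into global coordinates. Let $\Psi_u$ be the flow of $E$. As $[K,E]=0$, the flows commute, and $(s,u)\mapsto\Phi_s\Psi_u$ is an action of $\mathbb R^2$ on $\tilde M$. The fields $K,E$ are linearly independent, so for each point $o$ the orbit map $F(s,u)=\Phi_s\Psi_u(o)$ is a local diffeomorphism. Hence all orbits are open. They partition the connected manifold $\tilde M$, so there is only one orbit. The stabilizer $\Lambda$ of $o$ is a discrete subgroup of $\mathbb R^2$, because $F$ is locally injective. The induced map $\mathbb R^2/\Lambda\to\tilde M$ is a bijective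 local diffeomorphism, hence a diffeomorphism, and so $F$ is a covering. As $\tilde M$ is simply connected, $F$ is a diffeomorphism. We write $(t,x)$ for the resulting coordinates. Then $K=\partial_t$ and $E=\partial_x$, the latter because the flows commute.

Since $K$ is Killing, $K(g(K,K))=2g([K,K],K)=0$, so $\beta$ depends on $x$ only. Therefore
$$g=dx^2-\beta(x)\,dt^2,\qquad 0<b_1\le\beta\le b_2. \tag{2}$$
The bounds hold because $\beta$ is the lift of a positive continuous function on the compact manifold $M$.

**Step 4.** We eliminate $t$ and minimize. The Lagrangian $\frac12(x'^2-\beta(x)t'^2)$ has the Euler–Lagrange equations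
$$x''=-\tfrac12\beta'(x)\,t'^2,\qquad (\beta(x)\,t')'=0. \tag{3}$$
Let $(x_0,t_0)$ and $(x_1,t_1)$ be given and put $\Delta=t_1-t_0$. The second equation says $t'=C/\beta(x)$ with a constant $C$, and the endpoints force $C=\Delta\big(\int_0^1\beta(x)^{-1}d\tau\big)^{-1}$. Inserting this into the energy leads to
$$J(x)=\frac12\int_0^1x'^2\,d\tau-\frac{\Delta^2}{2}\Big(\int_0^1\frac{d\tau}{\beta(x)}\Big)^{-1}\ \ge\ \frac12\|x'\|_{L^2}^2-\frac{b_2\Delta^2}{2}, \tag{4}$$
where the inequality uses $\int_0^1\beta(x)^{-1}d\tau\ge1/b_2$. We minimize $J$ over the $x\in H^1([0,1])$ with $x(0)=x_0$ and $x(1)=x_1$.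

Let $(x_n)$ be a minimizing sequence. By (4), $\|x_n'\|_{L^2}$ is bounded. Since $|x_n(\tau)-x_n(\sigma)|\le|\tau-\sigma|^{1/2}\|x_n'\|_{L^2}$ and $x_n(0)=x_0$, the sequence is bounded and equicontinuous. After passing to a subsequence, $x_n\to x$ uniformly (Arzelà–Ascoli) and $x_n'\to x'$ weakly in $L^2$. The second term of $J$ converges, because $1/\beta$ is continuous and the $x_n$ take values in one compact interval. The first term is weakly lower semicontinuous. So $J(x)\le\lim J(x_n)=\inf J$, and $x$ is a minimizer.

**Step 5.** We check that the minimizer gives a geodesic. For a test function $\xi\in C_c^\infty(0,1)$, differentiating $J(x+\epsilon\xi)$ at $\epsilon=0$ gives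
$$0=\int_0^1x'\xi'\,d\tau+\frac{\Delta^2}{2}\Big(\int_0^1\frac{d\tau}{\beta(x)}\Big)^{-2}\int_0^1\Big(\frac1\beta\Big)'(x)\,\xi\,d\tau .$$
With $C$ as in Step 4 this says $x''=\frac12C^2(1/\beta)'(x)$ in the weak sense. The right-hand side is continuous, so $x$ is $C^2$, and repeating the argument shows that $x$ is smooth. Put $t(\tau)=t_0+\int_0^\tau C/\beta(x)$. Then $t(1)=t_1$ by the choice of $C$, and $(\beta(x)t')'=0$. Moreover $\frac12C^2(1/\beta)'=-\frac12C^2\beta'/\beta^2=-\frac12\beta'\,t'^2$. So both equations (3) hold, and $(x,t)$ is a geodesic joining the two points. $\blacksquare$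

The proof rests on the coercivity estimate (4), and (4) rests on the absence of a $dx\,dt$ term in (2).

## A twisted metric on $S^{2m+1}\times S^1$

Let $m\ge1$ and let $\langle a,b\rangle=\sum_j\bar a_jb_j$ be the Hermitian product on $\mathbb C^{m+1}$. The unit sphere $S^{2m+1}$ carries the round metric $\bar g=\mathrm{Re}\langle\cdot,\cdot\rangle$.

**Definition.** The *Hopf field* is $R_u=iu$ for $u\in S^{2m+1}$; its flow is $u\mapsto e^{is}u$. Put $\theta=\bar g(R,\cdot)$, so $\theta(R)=1$.

For $m=1$ and $u=(u_1,u_2)$ the Hopf field is $(iu_1,iu_2)$: it rotates both complex coordinates at unit speed. At $u=(1,0)$ it is $(i,0)$, and $\ker\theta$ is $\{0\}\times\mathbb C$.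

Fix $T>0$. On $M=S^{2m+1}\times(\mathbb R/T\mathbb Z)$, with coordinate $t$ on the second factor, put
$$g=\big(\bar g-\theta^2\big)-\big(\theta\otimes dt+dt\otimes\theta\big)-dt^2. \tag{5}$$

**Lemma 1.** $(M,g)$ is a compact stationary spacetime with timelike Killing field $K=\partial_t$. For each $A$ in the Lie algebra $\mathfrak u(m+1)$ of skew-Hermitian matrices, the field $A^*_{(u,t)}=(Au,0)$ is Killing. In particular $R=(i\,\mathrm{Id})^*$ is Killing, and
$$g(R,\cdot)=-dt. \tag{6}$$

*Proof.* We first check the signature. Split $T_{(u,t)}M=\ker\theta_u\oplus\mathrm{span}(R,\partial_t)$. If $\theta(X)=0$ with $X$ tangent to the sphere, then $g(X,R)=\bar g(X,R)=\theta(X)=0$ and $g(X,\partial_t)=-\theta(X)=0$, so the summands are orthogonal. On $\ker\theta$ we have $g=\bar g$, which is positive definite. On $\mathrm{span}(R,\partial_t)$ the Gram matrix is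
$$\begin{pmatrix}0&-1\\-1&-1\end{pmatrix},$$
with determinant $-1<0$. So $g$ is Lorentzian. The coefficients of $g$ do not depend on $t$, so $K=\partial_t$ is Killing, and $g(K,K)=-1$. Hence $K$ is timelike and gives a time orientation. Finally, $M$ is compact, connected and without boundary.

Next, the symmetries. A unitary matrix $U$ acts isometrically on $(S^{2m+1},\bar g)$ and commutes with multiplication by $i$, so it preserves $R$ and therefore $\theta$. Acting trivially on $t$, it preserves $g$. The flow of $A^*$ is $(u,t)\mapsto(e^{sA}u,t)$ with $e^{sA}$ unitary, so $A^*$ is Killing.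

Finally, $g(R,\cdot)=\theta-\theta(R)\theta-\theta(R)\,dt-dt(R)\,\theta-dt(R)\,dt=-dt$, because $\theta(R)=1$ and $dt(R)=0$. $\blacksquare$

Formula (6) is the reason for this metric. The momentum of $R$ along a geodesic is exactly $-t'$, so every geodesic has constant $t'$. If this momentum is zero, the geodesic cannot move in the $t$-direction at all.

## A reduced functional unbounded below

Let us try the method of Theorem 1 on the metric (5). Fix $z,w\in S^{2m+1}$ and a real number $\Delta$ representing the difference of the $t$-coordinates. Let $u$ be a path in the sphere from $z$ to $w$. The momentum of $K$ is $-\theta(u')-t'=-C$, so $t'=C-\theta(u')$, and the endpoints force $C=\Delta+\int_0^1\theta(u')\,d\tau$. The energy becomes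
$$\frac12\int_0^1\Big(|u'|^2-\theta^2-2\theta\,(C-\theta)-(C-\theta)^2\Big)d\tau=\frac12\int_0^1|u'|^2\,d\tau-\frac12C^2,\qquad \theta=\theta(u'),$$
so the reduced functional is
$$J(u)=\frac12\int_0^1|u'|^2\,d\tau-\frac12\Big(\Delta+\int_0^1\theta(u')\,d\tau\Big)^2. \tag{7}$$
The negative term is no longer bounded: it grows as fast as the positive one along paths that wind around the Hopf circles. Let $\langle z,w\rangle=0$ and take
$$u_N(\tau)=e^{2\pi iN\tau}\big(\cos(\tfrac{\pi\tau}2)\,z+\sin(\tfrac{\pi\tau}2)\,w\big),\qquad N\in\mathbb Z .$$
The great circle in parentheses has velocity $\frac\pi2\big(-\sin(\tfrac{\pi\tau}2)\,z+\cos(\tfrac{\pi\tau}2)\,w\big)$, whose Hermitian product with the position is $0$. So $\theta(u_N')=2\pi N$ and $|u_N'|^2=\frac{\pi^2}4+4\pi^2N^2$, and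
$$J(u_N)=\frac{\pi^2}8-2\pi N\Delta-\frac{\Delta^2}2 .$$
For every $\Delta\ne0$ this tends to $-\infty$ as $N\to+\infty$ or $N\to-\infty$, according to the sign of $\Delta$. The estimate (4) is lost, and there is no minimizer.

Could other coordinates remove the cross term? Locally, coordinates with $K=\partial_s$ and no cross term would give $g(K,\cdot)=g(K,K)\,ds=-ds$, which is closed. But $g(K,\cdot)=-(\theta+dt)$, and $d\theta\neq0$: with $u_j=x_j+iy_j$ the form $\theta$ is the restriction of $\sum_j(x_j\,dy_j-y_j\,dx_j)$, so $d\theta$ is the restriction of $2\sum_j dx_j\wedge dy_j$. It takes the value $2$ on $(\xi,i\xi)$ for a unit vector $\xi\in\ker\theta_u$.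

Unboundedness alone proves nothing, however, because a functional without a minimum may have other critical points. For $w=z$ the loops $e^{2\pi iN\tau}z$ give $J=-2\pi N\Delta-\frac12\Delta^2$, again unbounded below when $\Delta\neq0$. Yet $(z,0)$ and $(z,\Delta)$ are joined by $\tau\mapsto(z,\Delta\tau)$. This is an integral curve of $\Delta K$, and it is a geodesic because $\nabla_KK=-\frac12\,\mathrm{grad}\,g(K,K)=0$ for the Killing field $K$ of constant length. A proof that some points are *not* joined has to exclude every geodesic, and conservation laws do that.

## Two partial rotations that add up to the Hopf field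

Take $m=1$ and the points $z=(1,0)$, $w=(0,1)$ of $S^3$. The Hopf field rotates both coordinates. It is the sum of two Killing fields that rotate one coordinate each:
$$(iu_1,iu_2)=(0,iu_2)+(iu_1,0).$$
The first field vanishes at $(1,0)$, the second at $(0,1)$. By (1), a geodesic that visits both points has zero momentum with respect to each field, hence with respect to $R$, although $R$ itself vanishes nowhere. By (6) that momentum is $-t'$. This is the whole proof; here it is in general.

**Theorem 2.** Let $p=(z,t_0)$ and $q=(w,t_1)$ be points of the spacetime (5) with $\langle z,w\rangle=0$ and $t_0\neq t_1$ in $\mathbb R/T\mathbb Z$. Then no geodesic of $(M,g)$ joins $p$ to $q$. Hence not every compact stationary spacetime is geodesically connected.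

*Proof.* Suppose $\gamma$ is a geodesic from $p$ to $q$.

**Step 1.** We write $R$ as a sum of two Killing fields, one vanishing at $p$ and one at $q$. Let $P$ be the orthogonal projection of $\mathbb C^{m+1}$ onto $\mathbb Cz$. As $P$ and $1-P$ are Hermitian, $Y=i(1-P)$ and $Z=iP$ are skew-Hermitian, so $Y^*$ and $Z^*$ are Killing by Lemma 1. Since $Pz=z$, we have $Yz=0$ and $Y^*(p)=0$. Since $w\perp z$, we have $Pw=0$, so $Zw=0$ and $Z^*(q)=0$. Finally $Y+Z=i\,\mathrm{Id}$, so $Y^*+Z^*=R$.

**Step 2.** We read off the conserved momenta. By (1), $g(\gamma',Y^*)=0$ along $\gamma$ because $\gamma$ passes through $p$, and $g(\gamma',Z^*)=0$ because $\gamma$ passes through $q$. Adding the two and using (6),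
$$-dt(\gamma')=g(\gamma',R)=g(\gamma',Y^*)+g(\gamma',Z^*)=0 .$$

**Step 3.** We conclude. The coordinate $t$ is constant along $\gamma$, so $t_0=t_1$, a contradiction. Pairs as in the theorem exist: for $m=1$ take $z=(1,0)$, $w=(0,1)$, $t_0=0$, $t_1=T/2$. $\blacksquare$

The windings of $t$ around the circle never entered: we showed $t'=0$, not that some total change of $t$ vanishes.

**Remark (an infinite-dimensional family).** Fix $z\perp w$ and $P$ as above, and let $\pi:S^{2m+1}\to\mathbb{CP}^m$ be the Hopf fibration $u\mapsto[u]$. Let $h$ be any Riemannian metric and $f>0$ any function on $\mathbb{CP}^m$, both invariant under the circle action $[u]\mapsto[e^{isP}u]$; for instance $f([u])=\phi(|Pu|^2)$ with any smooth $\phi>0$. Put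
$$g'=\pi^*h-\theta\otimes dt-dt\otimes\theta-(f\circ\pi)\,dt^2 .$$
Since $d\pi(R)=0$, the spaces $\ker\theta$ and $\mathrm{span}(R,\partial_t)$ are again orthogonal. As $\ker\theta$ is complementary to $\mathbb RR=\ker d\pi$ in the tangent space of the sphere, $\pi^*h$ is positive definite on it. The Gram matrix on $\mathrm{span}(R,\partial_t)$ has entries $0,-1,-1,-f$ and determinant $-1$, so $g'$ is Lorentzian. The field $\partial_t$ is Killing with $g'(\partial_t,\partial_t)=-f\circ\pi<0$. The flow of $R$ preserves $\pi$ and $\theta$. The flow of $Z^*$ preserves $\theta$, $\pi^*h$ and $f\circ\pi$ by invariance. So $R$, $Z^*$ and $Y^*=R-Z^*$ are Killing, and $g'(R,\cdot)=-dt$. The proof of Theorem 2 applies word for word to $p=(z,t_0)$ and $q=(w,t_1)$ with $t_0\ne t_1$.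

## Which pairs on $S^{2m+1}\times S^1$ are joined

**Theorem 3.**
(a) In the spacetime (5), the points $(z,t_0)$ and $(w,t_1)$ are joined by a geodesic if and only if $\langle z,w\rangle\ne0$ or $t_0=t_1$.
(b) For every $n\ge4$ there is a compact stationary spacetime of dimension $n$ that is not geodesically connected. It can be taken homogeneous.

*Proof of (a).* Necessity is Theorem 2. For sufficiency we produce enough geodesics explicitly and then aim them.

**Step 1.** We compute the Lagrangian in a rotating frame, to decouple the sphere from the Hopf rotation. Write a curve in $M$ as $\gamma(\tau)=(e^{i\varphi(\tau)}\tilde z(\tau),t(\tau))$, where $\varphi$ is a fixed real function and $\tilde z$ is a curve in the sphere. Let $v=(e^{i\varphi}\tilde z)'=e^{i\varphi}(\tilde z'+i\varphi'\tilde z)$ and $\tilde\theta=\theta(\tilde z')=\mathrm{Re}\langle i\tilde z,\tilde z'\rangle$. Multiplication by $e^{i\varphi}$ is unitary, so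
$$\theta(v)=\tilde\theta+\varphi',\qquad |v|^2=|\tilde z'|^2+2\varphi'\tilde\theta+\varphi'^2,\qquad |v|^2-\theta(v)^2=|\tilde z'|^2-\tilde\theta^2 .$$
Hence $\frac12g(\gamma',\gamma')$ equals
$$L=\tfrac12|\tilde z'|^2-\tfrac12\tilde\theta^2-(\tilde\theta+\varphi')\,t'-\tfrac12t'^2. \tag{8}$$

**Step 2.** We find geodesics by choosing the curve so that the unwanted terms of (8) do not contribute to the first variation. Let $A,B\in\mathbb R$. Let $\tilde z$ be a great circle, parametrized proportionally to arc length (possibly constant), with $\theta(\tilde z')=-A$; this quantity is constant along a great circle because $R$ is Killing for $\bar g$. Put $\varphi(\tau)=(A+B)\tau$ and $t(\tau)=t_0+A\tau$. We claim that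
$$\gamma(\tau)=\big(e^{i(A+B)\tau}\,\tilde z(\tau),\ t_0+A\tau\big) \tag{9}$$
is a geodesic. For the fixed function $\varphi$, the map $(\tilde z,t)\mapsto(e^{i\varphi(\tau)}\tilde z,t)$ is a diffeomorphism of $M$ for each $\tau$. So the fixed-endpoint variations of $\gamma$ correspond exactly to the fixed-endpoint variations of $(\tilde z,t)$, and we must show that $\int_0^1L\,d\tau$ is stationary under the latter.

Vary $\tilde z$. The term $\frac12|\tilde z'|^2$ is stationary, because a great circle is a geodesic of the round sphere. The other terms contribute $-(\tilde\theta+t')\,\delta\tilde\theta=-(-A+A)\,\delta\tilde\theta=0$. Now vary $t$. The contribution is $-(\tilde\theta+\varphi'+t')\,\delta t'=-(-A+A+B+A)\,\delta t'=-(A+B)\,\delta t'$. It integrates to $0$, since $A+B$ is constant and $\delta t$ vanishes at the endpoints. So $\gamma$ is a geodesic.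

**Step 3.** We write down where the curve (9) ends, to see what must be solved. Write $w=cz+d\eta$ with $c=\langle z,w\rangle$, $\eta$ a unit vector with $\langle\eta,z\rangle=0$, and $d=\sqrt{1-|c|^2}\ge0$. (If $d=0$, any such $\eta$ will do; one exists because $m\ge1$.) Choose $A\in\mathbb R$ with $A\equiv t_1-t_0\pmod T$, taking $A=0$ if $t_0=t_1$. For $y\ge0$ and $\nu\in\mathbb R$ let $\tilde z$ be the great circle with
$$\tilde z(0)=z,\qquad \tilde z'(0)=-A\,iz+ye^{i\nu}\eta .$$
This velocity is tangent to the sphere, has $\theta(\tilde z'(0))=-A$, and has length $r=\sqrt{A^2+y^2}$. Therefore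
$$\tilde z(1)=c'z+\frac{y\sin r}{r}\,e^{i\nu}\eta,\qquad c'=\cos r-iA\,\frac{\sin r}{r}, \tag{10}$$
with $\frac{\sin r}{r}=1$ at $r=0$.

**Step 4.** We choose $y$ so that the $\eta$-component has the right modulus. We need $\rho(y):=y|\sin r|/r=d$. Suppose first that $c\ne0$. Then $d<1$. The function $\rho$ is continuous and $\rho(0)=0$. Along the values of $y$ with $r=\frac\pi2+N\pi$ (for large integers $N$) we have $\rho(y)=y/r=\sqrt{1-A^2/r^2}\to1$. So $\rho$ takes values larger than $d$, and by the intermediate value theorem it takes the value $d$. Suppose now that $c=0$. Then $d=1$, and by hypothesis $t_0=t_1$, so $A=0$ and $\rho(y)=|\sin y|$; take $y=\pi/2$.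

**Step 5.** We adjust the phases. As $\tilde z(1)$ and $w$ are unit vectors, $|c'|^2=1-\rho(y)^2=1-d^2=|c|^2$. So there is $\psi$ with $e^{i\psi}c=c'$. The numbers $c'$ and $\rho$ do not depend on $\nu$, so we may choose $\nu$ such that $\frac{y\sin r}{r}e^{i\nu}=e^{i\psi}d$. By (10), $\tilde z(1)=e^{i\psi}w$. Choose $B$ with $e^{i(A+B)}=e^{-i\psi}$. Then the geodesic (9) satisfies $\gamma(0)=(z,t_0)$ and $\gamma(1)=(w,t_0+A)=(w,t_1)$. $\blacksquare$

Formula (10) shows again, within this family of geodesics, why orthogonal points are out of reach. For $\tilde z(1)$ to be a multiple of some $w\perp z$ we need $c'=0$, that is, $\cos r=0$ and $A\sin r=0$, and this is impossible when $A\ne0$.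

*Proof of (b).* The purpose is to raise the dimension without creating new connections. Take $m=1$, so that (5) is a metric on the four-dimensional manifold $S^3\times\mathbb R/T\mathbb Z$, and form its product with a flat Riemannian torus of dimension $n-4\ge0$ (a point if $n=4$). The product is a compact connected Lorentzian manifold, and $\partial_t$ is still Killing and timelike. A geodesic of the product projects to a geodesic of the first factor. So if $p,q$ are as in Theorem 2, then $(p,a)$ and $(q,b)$ are not joined, whatever the torus points $a,b$ are. The product is homogeneous: $U(2)$ acts transitively on $S^3$ and isometrically by the proof of Lemma 1, and the translations of $t$ and of the torus are isometries. So $U(2)\times U(1)\times U(1)^{n-4}$ acts transitively by isometries. $\blacksquare$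

## A Heisenberg nilmanifold with a hypersurface of unreachable points

For $m=1$ and a given $p=(z,t_0)$, the unreachable points form the set of $(w,t_1)$ with $w$ in the circle $\{w\perp z\}\subset S^3$ and $t_1\ne t_0$. It is two-dimensional inside a four-dimensional manifold. The next example has a three-dimensional set of unreachable points.

**Definition.** Let $\mathrm{Heis}=\mathbb R^3$ with the product
$$(x,y,s)(x',y',s')=(x+x',\ y+y',\ s+s'+2\pi xy'),$$
let $\Gamma=\mathbb Z\times\mathbb Z\times2\pi\mathbb Z$, and let $N=\Gamma\backslash\mathrm{Heis}$.

The set $\Gamma$ is a subgroup: $2\pi xy'\in2\pi\mathbb Z$ for integers $x,y'$, and the inverse of $(x,y,s)$ is $(-x,-y,-s+2\pi xy)$. It is discrete, so $N$ is a manifold. An element $(a,b,c)$ of $\Gamma$ acts on $\mathrm{Heis}$ by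
$$(x,y,s)\mapsto(x+a,\ y+b,\ s+c+2\pi ay). \tag{11}$$
For example, $(1,0,0)$ identifies $(0,\frac14,0)$ with $(1,\frac14,\frac\pi2)$. Choosing first $a,b$ and then $c$, we can move every point into $[0,1]^2\times[0,2\pi]$, so $N$ is compact. By (11), $(x,y)$ defines a map $N\to\mathbb R^2/\mathbb Z^2$ whose fibres are circles with coordinate $s$ modulo $2\pi$.

The forms $dx$, $dy$ and $\theta=ds-2\pi x\,dy$ are left-invariant. For $\theta$: under left translation by any $(a,b,c)\in\mathrm{Heis}$, which is given by the formula (11), it becomes $ds+2\pi a\,dy-2\pi(x+a)\,dy=\theta$. So the three forms descend to $N$. On $M=N\times(\mathbb R/2\mathbb Z)$ put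
$$g=dx^2+dy^2-(\theta\otimes dt+dt\otimes\theta)-dt^2. \tag{12}$$
This is a compact stationary spacetime. On the span of $\partial_x$ and $\partial_y+2\pi x\,\partial_s$, where $\theta$ and $dt$ vanish, $g$ is positive definite. The orthogonal span of $\partial_s,\partial_t$ has the Gram matrix with entries $0,-1,-1,-1$ and determinant $-1$. And $\partial_t$ is Killing with $g(\partial_t,\partial_t)=-1$. Composing with the projection to $N$, the pair $(x,y)$ also defines a projection $M\to\mathbb R^2/\mathbb Z^2$.

**Theorem 4.** Points $p,q\in M$ fail to be joined by a geodesic of (12) if and only if $t(q)-t(p)=1$ in $\mathbb R/2\mathbb Z$ and $(x,y)(p)\ne(x,y)(q)$ in $\mathbb R^2/\mathbb Z^2$. So for every $p$ the set of unreachable points is the hypersurface $\{t=t(p)+1\}\cong N$ minus one fibre of $N\to\mathbb R^2/\mathbb Z^2$.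

*Proof.* **Step 1.** We solve the geodesic equations on the universal cover $\mathrm{Heis}\times\mathbb R$, to which every geodesic of $M$ lifts and from which every geodesic projects. The Lagrangian is
$$L=\tfrac12(x'^2+y'^2)-(s'-2\pi xy')\,t'-\tfrac12t'^2 .$$
The $s$-equation says that $-t'$ is constant, so $t'=A$. The $x$-equation is $x''=2\pi y't'=2\pi Ay'$. The $y$-equation says that $y'+2\pi xt'$ is constant, so $y''=-2\pi Ax'$. The $t$-equation says that $\theta(\gamma')+t'$ is constant, so $\theta(\gamma')=B$ is constant. Conversely, these four conditions imply the Euler–Lagrange equations. The initial point, $\zeta'(0)$ (see below), $A$ and $B$ can be prescribed arbitrarily. With $\zeta=x+iy$ we get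
$$\zeta''=2\pi Ay'-2\pi iAx'=-2\pi iA\,\zeta',$$
hence $\zeta'(\tau)=\zeta'(0)e^{-2\pi iA\tau}$ and
$$\zeta(1)-\zeta(0)=\zeta'(0)\,I(A),\qquad I(A)=\int_0^1e^{-2\pi iA\tau}\,d\tau. \tag{13}$$
We have $I(0)=1$, and $I(A)=\frac{1-e^{-2\pi iA}}{2\pi iA}$ for $A\ne0$. So $I(A)=0$ if and only if $A\in\mathbb Z\setminus\{0\}$. For $A=1$ and $\zeta'(0)\neq0$ the projected curve $\zeta$ runs once around a circle and is back where it started at time $1$. For $A=\frac12$ it runs through half a circle, and $I(\frac12)=\frac{2}{\pi i}\neq0$.

**Step 2.** We show that the stated pairs are not joined. Let $\gamma:[0,1]\to M$ be a geodesic from $p$ to $q$ with $t(q)-t(p)=1$ in $\mathbb R/2\mathbb Z$. The constant $A$ of a lift satisfies $A\equiv t(q)-t(p)\pmod2$, so $A$ is an odd integer, and $I(A)=0$. By (13), $\zeta(1)=\zeta(0)$, so $(x,y)(p)=(x,y)(q)$ in $\mathbb R^2/\mathbb Z^2$. Hence $p$ and $q$ are not joined if $(x,y)(p)\ne(x,y)(q)$.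

**Step 3.** We join all other pairs. First we choose $A$ and $\zeta'(0)$ so that the $t$- and $(x,y)$-coordinates arrive correctly. Fix a lift of $p$ as the initial point. Suppose $t(q)-t(p)\neq1$. If this difference is $0$, take $A=0$; otherwise it has a representative $A$ in $(0,2)$ different from $1$, so $A\notin\mathbb Z$. In both cases $I(A)\ne0$, and by (13) we can choose $\zeta'(0)$ so that $\zeta(1)$ is a lift of the image of $q$ in $\mathbb R^2/\mathbb Z^2$. Suppose instead that $t(q)-t(p)=1$ and $(x,y)(p)=(x,y)(q)$. Take $A=1$ and $\zeta'(0)=0$; then $\zeta$ is constant, and $\zeta(1)=\zeta(0)$ is a lift of the image of $q$.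

It remains to hit the $s$-coordinate. By (11) the group $\Gamma$ moves $(x,y)$ by all of $\mathbb Z^2$, so the $N$-component of $q$ has a lift to $\mathrm{Heis}$ whose $(x,y)$-coordinates are those of $\zeta(1)$; let $s_1$ be its $s$-coordinate. Since $s'=B+2\pi xy'$,
$$s(1)=s(0)+B+2\pi\int_0^1xy'\,d\tau ,$$
and the curve $\zeta=x+iy$ does not depend on $B$. So we can choose $B$ with $s(1)=s_1$. The resulting geodesic ends at a lift of $q$, and its projection joins $p$ to $q$.

**Step 4.** We describe the unreachable set. Given $p$, the points $q$ with $t(q)=t(p)+1$ form the hypersurface $N\times\{t(p)+1\}$. By Steps 2 and 3 the reachable ones among them are exactly those with $(x,y)(q)=(x,y)(p)$, which form one fibre of $N\to\mathbb R^2/\mathbb Z^2$. Every point off this hypersurface is reachable. $\blacksquare$
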